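\title{When does the winding number characterize the amplituhedron?}

\begin{abstract}
Let $m$ be even. A point of the tree amplituhedron $\mathcal A_{n,k,m}$ at which the coarse boundary brackets do not vanish satisfies the coarse boundary inequalities and has winding number $\binom{\lfloor (k+m-1)/2\rfloor}{m/2}$. We determine when these two conditions force a point to lie in the amplituhedron for every choice of the positive matrix $Z$: this happens exactly when $m\in\{2,4\}$, or $k=1$, or $n=k+m$. For every even $m\ge 6$ we give an explicit counterexample with $k=2$ and $n=m+3$; it comes down to the fact that an affine function of one variable cannot always send four given points into four given consecutive intervals. The main tool is a formula for the winding number of any point satisfying the coarse boundary inequalities in terms of a single integer that counts sign changes.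
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The amplituhedron and its coarse boundaries}

Throughout, $m=2\ell$ is an even positive integer, $k$ and $n$ are positive integers with $n\ge k+m$, and $[n]=\{1,\dots,n\}$. For a $k\times n$ matrix $C$ and a $k$-element set $I\subset[n]$, let $p_I(C)$ be the maximal minor of $C$ on the columns $I$, taken in increasing order. The \emph{totally nonnegative Grassmannian} $\operatorname{Gr}^{\ge0}_{k,n}$ is the set of row spans of real $k\times n$ matrices of rank $k$ all of whose maximal minors are $\ge0$; we call such matrices, and their row spans, \emph{tnn}. Let $\operatorname{Mat}^{>0}_{n,d}$ be the set of real $n\times d$ matrices all of whose maximal minors are positive. For $Z\in\operatorname{Mat}^{>0}_{n,k+m}$ with rows $Z_1,\dots,Z_n\in\mathbb R^{k+m}$, the (tree) \emph{amplituhedron} is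
\[
\mathcal A_{n,k,m}=\mathcal A_{n,k,m}(Z)=\{\operatorname{rowspan}(CZ): C\in\operatorname{Gr}^{\ge0}_{k,n}\}\subset\operatorname{Gr}_{k,k+m}.
\]
The statement $Y\in\mathcal A_{n,k,m}$ asserts that some $C$ exists. It is natural to ask for a test that reads only $Y$ and $Z$, that is, only the configuration of the images $z_1,\dots,z_n$ of $Z_1,\dots,Z_n$ in the quotient $V_Y=\mathbb R^{k+m}/Y\cong\mathbb R^m$. The determinants of this configuration are the \emph{brackets}: for an ordered basis $y_1,\dots,y_k$ of $Y$,
\[
\langle Y\,a_1\cdots a_m\rangle=\det(y_1,\dots,y_k,Z_{a_1},\dots,Z_{a_m}).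
\]

Some brackets have a fixed sign on the amplituhedron. Place $1,\dots,n$ on a cycle, read indices modulo $n$, and consider the oriented edges $e_i=(i,i+1)$, so that $e_n=(n,1)$. A \emph{facet} is a set $T$ of $\ell$ pairwise disjoint edges. We also regard $T$ as the list of length $m$ obtained by writing its pairs $(i,i+1)$ one after another; reordering the pairs is an even permutation, so $\langle Y\,T\rangle$ is well defined. The facets without $e_n$ are the strictly ascending lists $I=(i_1,i_1+1,\dots,i_\ell,i_\ell+1)$ in $[n]$, and the facets with $e_n$ are the lists $(J,n,1)$ with $J=(j_1,j_1+1,\dots,j_{\ell-1},j_{\ell-1}+1)$ strictly ascending in $\{2,\dots,n-1\}$.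

Let $Y=\operatorname{rowspan}(CZ)$ with $C$ tnn, and take the rows of $CZ$ as basis. By the Cauchy--Binet formula $\langle Y\,T\rangle=\sum_{A}p_A(C)\det(Z_A,Z_T)$, the sum running over $k$-element sets $A$. If $e_n\notin T$, sorting the rows of $(Z_A,Z_T)$ moves pairs of adjacent rows, so every term is $\ge0$. If $T=(J,n,1)$, one must in addition move $Z_1$ past $k+m-1$ rows, so every term has the weak sign $(-1)^{k-1}$. This explains the following definitions.

\begin{definition}\label{def:coarse}
Let $\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$ be the set of $Y\in\operatorname{Gr}_{k,k+m}$ with $\langle Y\,T\rangle\ne0$ for all facets $T$ (the \emph{weak coarse boundary condition}; it does not depend on the basis), and let $\mathcal A^{\mathrm{wcb}}_{n,k,m}=\mathcal A_{n,k,m}\cap\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$. The point $Y$ satisfies the \emph{coarse boundary conditions} if, for some ordered basis of $Y$, called \emph{positive},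
\[
\langle Y\,I\rangle>0\ \text{ for all } I,\qquad (-1)^{k-1}\langle Y\,J\,n\,1\rangle>0\ \text{ for all } J .
\]
\end{definition}

\subsection{The winding number}

Let $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$ with an ordered basis $y_1,\dots,y_k$. Orient $V_Y$ by declaring a basis $\bar v_1,\dots,\bar v_m$ positive if $\det(y_1,\dots,y_k,v_1,\dots,v_m)>0$ for lifts $v_i$, and orient the unit sphere $S^{m-1}\subset V_Y$ (for any norm) as the boundary of the unit ball. For a facet $T=(t_1,\dots,t_m)$ let $S(T)$ be the oriented simplex in $V_Y$ with ordered vertices $z_{t_1},\dots,z_{t_m}$. The chain $\sum_TS(T)$ is an $(m-1)$-cycle (Lemma~\ref{lem:cycle}) on the polyhedron $\Pi=\bigcup_TS(T)$. The vertices of each simplex are linearly independent, so $0\notin\Pi$. The \emph{winding number} $w_{n,k,m}(Y,Z)\in\mathbb Z$ is the image of the class of this cycle under the map $H_{m-1}(\Pi)\to H_{m-1}(S^{m-1})\cong\mathbb Z$ induced by $v\mapsto v/\lVert v\rVert$. If $Y$ satisfies the coarse boundary conditions, it is computed with a positive basis.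

The following three facts are known.
\begin{enumerate}
\item[(a)] Every $Y\in\mathcal A^{\mathrm{wcb}}_{n,k,m}$ satisfies the coarse boundary conditions. (This is the computation before Definition~\ref{def:coarse}.)
\item[(b)] Every $Y\in\mathcal A^{\mathrm{wcb}}_{n,k,m}$ satisfies
\begin{equation}\label{eq:star}
w_{n,k,m}(Y,Z)=\binom{\lfloor (k+m-1)/2\rfloor}{m/2}.\tag{$*$}
\end{equation}
\item[(c)] For $m=2$ the converse holds: if $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+2}$ satisfies the coarse boundary conditions and $w_{n,k,2}(Y,Z)=\lfloor(k+1)/2\rfloor$, then $Y\in\mathcal A_{n,k,2}$.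
\end{enumerate}

\begin{example}[the plane]\label{ex:plane}
For $m=2$ the facets are the edges, and $w$ is the number of times the closed polygon $z_1\to z_2\to\cdots\to z_n\to z_1$ goes around the origin. The inequalities $\det(z_i,z_{i+1})>0$, $i<n$, say that each step turns counterclockwise by an angle in $(0,\pi)$. Let $\Theta$ be the sum of these angles. As $\det(z_n,z_1)\neq0$, there is an integer $\kappa\ge0$ with $\kappa\pi<\Theta<(\kappa+1)\pi$, and $\det(z_n,z_1)$ has sign $(-1)^{\kappa-1}$. So the last coarse inequality says $\kappa\equiv k\pmod 2$. The closing segment turns by less than $\pi$ and brings the total angle to a multiple of $2\pi$, namely to $(\kappa+1)\pi$ if $\kappa$ is odd and to $\kappa\pi$ if $\kappa$ is even. Hence $w=\lfloor(\kappa+1)/2\rfloor$. The inequalities see only the parity of $\kappa$, condition \eqref{eq:star} says $\kappa=k$, and by (c) nothing else is needed.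
\end{example}

The example suggests that in every even dimension the inequalities describe the local shape of the configuration, that the winding number supplies the one missing global integer, and that together they characterize the amplituhedron. This is the question of Blot and Li \cite{BL}.

\begin{quote}
\textbf{Question.} Does every $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$ that satisfies the coarse boundary conditions and \eqref{eq:star} lie in $\mathcal A_{n,k,m}$, for all even $m$, all $k$, all $n\ge k+m$ and all $Z\in\operatorname{Mat}^{>0}_{n,k+m}$?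
\end{quote}

\subsection{Results}

The answer is no.

\begin{theorem}\label{thm:counter}
Let $m\ge6$ be even, $k=2$, $n=m+3$. Let $f_1,\dots,f_{n-1}$ be the standard basis of $\mathbb R^{n-1}=\mathbb R^{k+m}$ and put $Z_1=f_1$, $Z_i=f_{i-1}+f_i$ for $1<i<n$, $Z_n=f_{n-1}$. Let $x_{2i}=i-1$, $x_1=-1$, $x_3=0$ and $x_{2i+1}=8+i$ for $i\ge2$, so that $(x_1,\dots,x_9)=(-1,0,0,1,10,2,11,3,12)$. Let $Y$ be spanned by $y_1=\sum_iZ_i$ and $y_2=\sum_ix_iZ_i$. Then $Z\in\operatorname{Mat}^{>0}_{n,k+m}$, $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$, and $Y$ satisfies the coarse boundary conditions and \eqref{eq:star}, but $Y\notin\mathcal A_{n,k,m}$.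
\end{theorem}

For $(m,k,n)=(6,2,9)$ this reads $y_1=(2,\dots,2)$, $y_2=(-1,0,1,11,12,13,14,15)$. The next theorem shows that this is the smallest case in which a counterexample exists.

\begin{theorem}\label{thm:class}
The statement ``for all $Z\in\operatorname{Mat}^{>0}_{n,k+m}$, every $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$ satisfying the coarse boundary conditions and \eqref{eq:star} lies in $\mathcal A_{n,k,m}$'' is true if and only if $m\in\{2,4\}$, or $k=1$, or $n=k+m$. In all other cases the pairs $(Y,Z)$ violating it form a nonempty open set.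
\end{theorem}

Half of the guess above is correct in every even dimension: under the coarse boundary conditions, the winding number is determined by one integer $\kappa$, as in Example~\ref{ex:plane}. The number of \emph{sign changes} of a real sequence is counted after deleting its zeros.

\begin{theorem}\label{thm:wind}
Let $Y$ satisfy the coarse boundary conditions ($m$ even, any $k$, $n\ge k+m$). There is an integer $\kappa\ge0$ with $\kappa\equiv k\pmod2$ such that:
\begin{enumerate}
\item[(i)] $w_{n,k,m}(Y,Z)=\binom{\lfloor(\kappa+m-1)/2\rfloor}{m/2}$;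
\item[(ii)] for every linear functional $\varphi$ on $V_Y$ that is nonzero on all $z_i$, the sequence $\varphi(z_1),\dots,\varphi(z_n)$ has between $\kappa$ and $\kappa+m-1$ sign changes;
\item[(iii)] if the brackets $\langle Y\,1\cdots(m-1)\,i\rangle$, $i=m,\dots,n$, are all nonzero, they have exactly $\kappa$ sign changes;
\item[(iv)] condition \eqref{eq:star} is equivalent to $\kappa=k$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:counter}, which answers the Question, needs only Section~\ref{sec:prelim} and is proved in Section~\ref{sec:counter}. Section~\ref{sec:signed} proves Theorem~\ref{thm:wind}. It replaces the topological condition \eqref{eq:star} by sign counts, which are used to prove the positive cases of Theorem~\ref{thm:class} in Sections~\ref{sec:easy} and~\ref{sec:four} and to carry the counterexample to all remaining $(k,n)$ in Section~\ref{sec:prop}. Of the known facts we use only (c), and only for the case $m=2$ of Theorem~\ref{thm:class}.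

\section{Relations, degrees and the cycle of facets}\label{sec:prelim}

\subsection{Membership as a statement about linear relations}

For vectors $z=(z_1,\dots,z_n)$ and a matrix $C$ with $n$ columns we write $Cz=0$ if $\sum_iC_{ai}z_i=0$ for every row $a$, that is, if every row of $C$ is a linear relation among the $z_i$. A subspace is tnn exactly when the maximal minors of a matrix representing it are all $\ge0$ or all $\le0$. This is a closed condition, so $\operatorname{Gr}^{\ge0}_{k,n}$ is compact.

\begin{lemma}\label{lem:ext}
Let $n\ge d\ge2$, $Z\in\operatorname{Mat}^{>0}_{n,d}$ and $Z_{n+1}=\sum_{i=1}^{n}(-\delta)^{n-i}Z_i$. For small $\delta>0$ the matrix with rows $Z_1,\dots,Z_{n+1}$ lies in $\operatorname{Mat}^{>0}_{n+1,d}$.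
\end{lemma}

\begin{proof}
A minor containing row $n+1$ but not row $n$ tends, as $\delta\to0$, to the positive minor with row $n$ in its place. Consider the minor on the rows $(A,n,n+1)$ with $A\subset[n-1]$, $|A|=d-2<n-1$. It equals $\sum_i(-\delta)^{n-i}\det(Z_A,Z_n,Z_i)$. Let $i$ be the largest element of $[n-1]\setminus A$. The terms with larger index vanish. To sort the rows in the $i$-th term we move $Z_i$ past the $n-i$ rows $Z_{i+1},\dots,Z_n$, so this term is $\delta^{n-i}$ times a positive minor of $Z$, and it dominates for small $\delta$.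
\end{proof}

\begin{lemma}\label{lem:member}
Let $Z\in\operatorname{Mat}^{>0}_{n,k+m}$.
\begin{enumerate}
\item[(i)] If $C\in\operatorname{Gr}^{\ge0}_{k,n}$, then $CZ$ has rank $k$.
\item[(ii)] $Y\in\mathcal A_{n,k,m}(Z)$ if and only if there is $C\in\operatorname{Gr}^{\ge0}_{k,n}$ with $Cz=0$, where $z_i$ is the image of $Z_i$ in $V_Y$.
\item[(iii)] The set of pairs $(Y,Z)$ with $Y\in\mathcal A_{n,k,m}(Z)$ is closed in $\operatorname{Gr}_{k,k+m}\times\operatorname{Mat}^{>0}_{n,k+m}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) This is the fact that the amplituhedron is well defined; we recall why it holds. If $Z'\in\operatorname{Mat}^{>0}_{n,d}$ with $d\ge2$, Lemma~\ref{lem:ext} gives a vector $v$ with $\det(Z'_A,v)>0$ for all $(d-1)$-element sets $A\subset[n]$. The images of the rows of $Z'$ in $\mathbb R^d/\mathbb Rv$, written in a suitably oriented basis, form a matrix $Z'D'\in\operatorname{Mat}^{>0}_{n,d-1}$. After $m$ such steps we have a $(k+m)\times k$ matrix $D$ with $ZD\in\operatorname{Mat}^{>0}_{n,k}$, and $\det(CZD)>0$ by Cauchy--Binet, since the minors of $C$ are $\ge0$ and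 not all zero.

(ii) The condition $Cz=0$ says $\operatorname{rowspan}(CZ)\subset Y$, and both spaces have dimension $k$ by (i).

(iii) If $(Y_r,Z_r)\to(Y,Z)$ and $\operatorname{rowspan}(C_rZ_r)\subset Y_r$, a subsequence of the $C_r$ converges to some $C\in\operatorname{Gr}^{\ge0}_{k,n}$, and $\operatorname{rowspan}(CZ)\subset Y$.
\end{proof}

Part (i) is the only place where the proofs of the positive results use that $Z$ has positive minors. Everything else is a statement about the configuration $z$ in $V_Y$.

\subsection{Degrees of simplicial cycles}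

Fix a finite set of vertices. An oriented $(d-1)$-simplex is a list of $d$ distinct vertices, and permuting the list multiplies it by the sign of the permutation. The boundary is $\partial(v_1,\dots,v_d)=\sum_i(-1)^{i-1}(v_1,\dots,\widehat{v_i},\dots,v_d)$, with $\partial(v)=1\in\mathbb Z$ for $d=1$. Let $c=\sum_\sigma a_\sigma\sigma$ be an integral $(d-1)$-cycle; for $d=1$ this means $\sum a_\sigma=0$. Let $V$ be an oriented real vector space of dimension $d$, with a determinant $\det$ that is positive on positive bases. A map $z$ from the vertices to $V$ is \emph{regular} for $c$ if $z(\sigma)$ is a basis whenever $a_\sigma\neq0$. For $d\ge2$, extend a regular $z$ affinely over the simplicial complex $\Delta$ generated by the simplices of $c$. The image misses $0$, so we obtain a map $F:|\Delta|\to S^{d-1}$, and we let $\deg_c(z)=F_*[c]\in H_{d-1}(S^{d-1})=\mathbb Z$. Write $\operatorname{cone}(\cdot)$ for the set of nonnegative combinations. Call $v\in V$ \emph{generic} for $(c,z)$ if it lies on the boundary of no $\operatorname{cone}z(\sigma)$ with $a_\sigma\ne0$.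

\begin{lemma}\label{lem:deg}
For generic $v$,
\begin{equation}\label{eq:deg}
\deg_c(z)=\sum_\sigma a_\sigma\,\operatorname{sgn}\det z(\sigma)\;\mathbf 1[\,v\in\operatorname{cone}z(\sigma)\,].
\end{equation}
For $d=1$ the right side does not depend on $v\ne0$, and we take it as the definition. Moreover, the degree
\begin{enumerate}
\item[(i)] is constant along continuous families of regular maps, and changes sign with the orientation of $V$;
\item[(ii)] vanishes if all $z(v_i)$ lie in an open half-space;
\item[(iii)] is nonzero only if the cones $\operatorname{cone}z(\sigma)$, $a_\sigma\ne0$, cover $V$.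
\end{enumerate}
\end{lemma}

\begin{proof}
Let $d\ge2$ and $\lVert v\rVert=1$. The map $F$ sends each top simplex $\sigma$ homeomorphically onto $S^{d-1}\cap\operatorname{cone}z(\sigma)$, so $F^{-1}(v)$ consists of one interior point of each $\sigma$ whose cone contains $v$. Since $H_{d-1}(S^{d-1})\to H_{d-1}(S^{d-1},S^{d-1}\setminus v)$ is an isomorphism, the degree is the sum of the local contributions $\pm a_\sigma$. If $b_1,\dots,b_d$ is a positive basis, then $(0,b_1,\dots,b_d)$ is a positively oriented simplex of $V$ and $(b_1,\dots,b_d)$ occurs in its boundary with sign $+$; so the local sign is $\operatorname{sgn}\det z(\sigma)$. For $d=1$ the right side of \eqref{eq:deg} is $\sum_{z(s)>0}a_s$ for $v>0$ and $-\sum_{z(s)<0}a_s$ for $v<0$, and these agree since $\sum a_s=0$.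

(i) A family of regular maps gives a homotopy of the maps $F$ (for $d=1$, the signs are constant); the second claim is read off from \eqref{eq:deg}. (ii) Take $v$ in the opposite open half-space. (iii) Every generic $v$ lies in some cone, generic vectors are dense, and the union of the cones is closed.
\end{proof}

\subsection{The cycle of facets}

\begin{lemma}\label{lem:cycle}
For $n\ge m+1$ the chain $\Gamma=\Gamma_{n,m}=\sum_TT$, summed over all facets, is a cycle.
\end{lemma}

\begin{proof}
A proper subset of $\mathbb Z/n$ splits into maximal arcs, and it is the vertex set of a set of disjoint edges, then unique, exactly when all arcs have even size. Removing one vertex from a facet leaves a set $F$ of $m-1\le n-2$ vertices with exactly one arc $a,a+1,\dots,b$ of odd size. The only vertices that can be added to make all arcs even are $a-1$ and $b+1$, and these are distinct because $|F|\le n-2$. So $F$ lies in exactly two facets, $(a-1,a,\dots,b,U)$ and $(a,\dots,b,b+1,U)$, where $U$ consists of the edges matching the even arcs of $F$. In the first, the removed vertex is in position $1$;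 in the second, $b+1$ is in an even position. So $(a,\dots,b,U)$ occurs in $\partial\Gamma$ once with sign $+$ and once with sign $-$.
\end{proof}

For $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$ the configuration $z$ in $V_Y$ is regular for $\Gamma$, the map $F$ factors through the polyhedron $\Pi$, and $w_{n,k,m}(Y,Z)=\deg_\Gamma(z)$.

\section{A family with \texorpdfstring{$k=2$, $n=m+3$}{k=2, n=m+3}, and the counterexample}\label{sec:counter}

When $n-m=3$, the relations among $z_1,\dots,z_n$ form a $3$-dimensional space, and for $k=2$ Lemma~\ref{lem:member} asks whether this space contains a tnn plane. Planes in a $3$-dimensional space are given by normal vectors, so the question becomes a system of linear inequalities in three unknowns. We carry this out for a family of points $Y$ in which the coarse conditions and \eqref{eq:star} hold automatically.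

\begin{proposition}\label{prop:family}
Let $m\ge2$ be even, $k=2$, $n=m+3$, and let $Z$ be the matrix of Theorem~\ref{thm:counter}. Let $x\in\mathbb R^n$ satisfy $x_1<x_3<\dots<x_n$ and $x_2<x_4<\dots<x_{n-1}$, and let $Y_x$ be spanned by $y_1=\sum_iZ_i$, $y_2=\sum_ix_iZ_i$. Then:
\begin{enumerate}
\item[(i)] $Z\in\operatorname{Mat}^{>0}_{n,n-1}$, and $Y_x$ satisfies the coarse boundary conditions with positive basis $(y_1,y_2)$;
\item[(ii)] $w_{n,2,m}(Y_x,Z)=1$, which is \eqref{eq:star};
\item[(iii)] $Y_x\in\mathcal A_{n,2,m}$ if and only if there is an affine function $g(t)=\mu t+\tau$ with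
\[
x_{2r-1}\le g(x_{2r})\le x_{2r+1}\qquad\text{for } r=1,\dots,\ell+1 .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
Note that $n$ is odd. Let $\omega=(1,-1,1,\dots,1)$ and $\mathbf 1=(1,\dots,1)$ in $\mathbb R^n$, and let $K$ be the $3\times n$ matrix with rows $\omega,\mathbf 1,x$ and columns $\mathsf k_i=(\omega_i,1,x_i)$. It has rank $3$, because vectors in the span of $\omega$ and $\mathbf 1$ are constant on the odd indices.

(i) Deleting row $i$ of $Z$ leaves a block diagonal matrix with a lower unitriangular block (rows $1,\dots,i-1$) and an upper unitriangular block (rows $i+1,\dots,n$), so all maximal minors equal $1$. The coefficient of $f_j$ in $\sum c_iZ_i$ is $c_j+c_{j+1}$, so the left kernel of $Z$ is $\mathbb R\omega$. Hence $\dim Y_x=2$, and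
\begin{equation}\label{eq:rel}
\textstyle\sum_ic_iz_i=0\iff c\in\operatorname{rowspan}K .
\end{equation}

Let $a=(a_1,\dots,a_m)$ be a list of distinct indices, $b=(b_1<b_2<b_3)$ its complement, $E_a$ the $m\times n$ matrix whose rows are the unit vectors with indices $a_1,\dots,a_m$, and $M$ the $(n-1)\times n$ matrix with rows $\mathbf 1$, $x$ followed by the rows of $E_a$. With $M^{(i)}$ denoting $M$ without column $i$, Cauchy--Binet and the expansion of a determinant along its first row give
\[
\langle Y_x\,a\rangle=\det(MZ)=\sum_i\det M^{(i)}=\sum_i(-1)^{1+i}\omega_i\det M^{(i)}=\det\binom{K}{E_a}=\operatorname{sgn}(b,a)\det K_b .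
\]
Here $\operatorname{sgn}(b,a)$ is the sign of the permutation $(b,a)$; the last equality holds since the matrix is block triangular once its columns are put in the order $(b,a)$. Now
\[
\det K_b=\omega_{b_1}(x_{b_3}-x_{b_2})-\omega_{b_2}(x_{b_3}-x_{b_1})+\omega_{b_3}(x_{b_2}-x_{b_1}),
\]
which is $2(x_{b_3}-x_{b_1})>0$ if $b$ has parities (odd, even, odd), and $-2(x_{b_3}-x_{b_1})<0$ if $b$ has parities (even, odd, even).

For a facet $I$, an even number of elements of $I$ lie below $b_1$ and between consecutive $b_i$, so $b$ is (odd, even, odd). Each pair of $I$ contributes an even number of inversions to $(b,I)$. Hence $\langle Y_x\,I\rangle>0$. For a facet $(J,n,1)$, the same count inside $\{2,\dots,n-1\}$ shows that $b$ is (even, odd, even). The inversions of $(b,J,n,1)$ are an even number between $b$ and $J$, and $3+(m-2)+1=m+2$ involving the final $1$. Hence $\langle Y_x\,J\,n\,1\rangle<0$, which is the required sign $(-1)^{k-1}$.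

(ii) We use \eqref{eq:deg} with a vector $v$ designed so that few coefficients in a nonnegative expansion of $v$ can vanish. Let $v=\sum a_iz_i$ with
\[
a_i=\begin{cases}0,& i\in\{1,n\},\\ 1,& i \text{ odd},\ i\notin\{1,n\},\end{cases}
\qquad
a_i=\begin{cases}-x_i,& i\in\{2,n-1\},\\ 1-x_i,& i\text{ even},\ i\notin\{2,n-1\}.\end{cases}
\]
By \eqref{eq:rel}, $v=\sum\xi_iz_i$ if and only if there are $\alpha,\beta,\gamma$ with $\xi_i=\alpha+\gamma x_i+a_i$ for odd $i$ and $\xi_i=\beta+\gamma x_i+a_i$ for even $i$. Suppose $v$ lies in the cone of a facet, so that some such $\xi\ge0$ vanishes on the complement $b$ of the facet. For odd $i\ne1,n$ the number $x_i$ lies between $x_1$ and $x_n$, so $\alpha+\gamma x_i\ge\min(\xi_1,\xi_n)\ge0$ and $\xi_i\ge1$. For even $i\neq2,n-1$ we have $\xi_i=\beta+(\gamma-1)x_i+1\ge\min(\xi_2,\xi_{n-1})+1\ge1$. So $b\subset\{1,2,n-1,n\}$. No odd element of this set lies between two even ones, so $b=\{1,2,n\}$ or $b=\{1,n-1,n\}$. From $\xi_1=\xi_n=0$ we get $\alpha=\gamma=0$. Then $\xi_2=\beta-x_2>\beta-x_{n-1}=\xi_{n-1}\ge0$, so $b=\{1,n-1,n\}$, $\beta=x_{n-1}$,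 and $\xi_i>0$ for $i\notin b$. Conversely, $\alpha=\gamma=0$, $\beta=x_{n-1}$ gives such an expansion for the facet $I=(2,3,\dots,n-2)$. So $v$ lies in exactly one cone, in its interior, and the bracket of that facet is positive. Thus $w=1=\binom{\lfloor(m+1)/2\rfloor}{m/2}$.

(iii) By Lemma~\ref{lem:member} and \eqref{eq:rel}, $Y_x\in\mathcal A_{n,2,m}$ if and only if $C=HK$ has nonnegative maximal minors for some $2\times3$ matrix $H$ of rank $2$. If $h_1,h_2$ are the rows of $H$ and $q=h_1\times h_2$, then $p_{ij}(C)=q\cdot(\mathsf k_i\times\mathsf k_j)$, and every $q\ne0$ arises. We have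
\[
\mathsf k_i\times\mathsf k_j=\begin{cases}(x_j-x_i)\,(1,-1,0),& i,j\text{ odd},\\ (x_j-x_i)\,(1,1,0),& i,j \text{ even},\\ (x_j-x_i,\,-x_i-x_j,\,2),& i\text{ odd},\ j\text{ even}.\end{cases}
\]
Put $\lambda=q_1+q_2$, $\mu=q_1-q_2$, $\tau=2q_3$, and let $u_i=\lambda x_i$ for odd $i$, $u_i=\mu x_i+\tau$ for even $i$. Then for $i<j$ the minor $p_{ij}(C)$ equals $\mu(x_j-x_i)$ if both are odd, $\lambda(x_j-x_i)$ if both are even, and $u_j-u_i$ if the parities differ. So all minors are $\ge0$ if and only if $u_1\le u_2\le\dots\le u_n$; note that $u_1\le u_3$ and $u_2\le u_4$ already give $\lambda,\mu\ge0$. If $\lambda=0$, these inequalities force $u_2=u_4=0$, hence $\mu=\tau=0$ and $q=0$. So we may scale to $\lambda=1$, and the inequalities become those in (iii).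
\end{proof}

Thus $Y_x$ lies in the amplituhedron when an affine function sends $\ell+1$ given points into $\ell+1$ given consecutive intervals. For $m=2$ there are two points, and an affine function takes any two prescribed values. For $m=4$ there are three points. Three values $u_2,u_4,u_6$ are taken by an affine function exactly when $G(u)=(u_4-u_2)-\frac{x_4-x_2}{x_6-x_4}(u_6-u_4)$ vanishes; on the box $[x_1,x_3]\times[x_3,x_5]\times[x_5,x_7]$ we have $G(x_3,x_3,x_7)<0<G(x_1,x_5,x_5)$, so $G$ has a zero there. For $m\in\{2,4\}$ every $Y_x$ therefore lies in the amplituhedron. With four points there is room for an obstruction: a long second interval forces a large slope, and short third and fourth intervals force a small one.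

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
The vector $x$ of the theorem is strictly increasing on odd and on even indices, so Proposition~\ref{prop:family} gives all claims but the last. Since $\ell+1\ge4$, a function $g$ as in (iii) would satisfy
\[
g(0)\in[-1,0],\qquad g(1)\in[0,10],\qquad g(2)\in[10,11],\qquad g(3)\in[11,12].
\]
Then $2\mu=g(2)-g(0)\ge10$ and $\mu=g(3)-g(2)\le2$, a contradiction.
\end{proof}

\section{Signed configurations and the winding number}\label{sec:signed}

To compute $\deg_\Gamma(z)$ we would like to move $z$ to a position where the degree is visibly zero, namely into a half-space, and keep track of the change. Continuous motion does not change the degree. The useful move is to replace a single $z_p$ by $-z_p$: this keeps $z$ regular, finitely many such moves bring $z$ into a half-space, and we will see that each move changes the degree by a winding number in dimension $m-2$. The move destroys the coarse inequalities, so we first enlarge the class of configurations.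

\begin{definition}
Let $V$ be oriented of dimension $m=2\ell\ge2$ and $n\ge m+1$. A \emph{signed configuration} is a pair of maps $z:\mathbb Z/n\to V$, $\eta:\mathbb Z/n\to\{\pm1\}$ with
\[
\operatorname{sgn}\det z(T)=\prod_{e_i\in T}\eta_i\qquad\text{for all facets }T .
\]
We think of $\eta_i$ as the sign of the edge $e_i$, usually write $z$ for $(z,\eta)$, and put $w(z)=\deg_\Gamma(z)$ and $\nu(z)=\#\{i:\eta_i=-1\}$. The configuration $(z_1,\dots,z_n)$ is \emph{coarse of sign $\varepsilon$} if $\eta=(1,\dots,1,\varepsilon)$.
\end{definition}

So $Y$ satisfies the coarse boundary conditions if and only if its configuration $z$ in $V_Y$, oriented by a suitable basis of $Y$, is coarse of sign $(-1)^{k-1}$. For fixed $\eta$ the defining conditions are open in $z$, and the definitions are invariant under cyclic relabeling.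

\begin{example}[the plane again]\label{ex:theta}
Let $m=2$. Along the edge $e_i$ the polygon turns by a signed angle $\alpha_i\in(0,\pi)$ if $\eta_i=1$ and $\alpha_i\in(-\pi,0)$ if $\eta_i=-1$, and $\sum\alpha_i=2\pi w$. The counterclockwise angle from the line $\mathbb Rz_i$ to the line $\mathbb Rz_{i+1}$ is $\alpha_i$ in the first case and $\alpha_i+\pi$ in the second. So the lines turn by a total of $2\pi(w+\nu/2)$. The number $\theta=w+\nu/2$ depends only on the lines and does not change when a vector is negated. The aim of this section is to define such an invariant $\theta$ in every even dimension and to express $w$ through $\theta$ and $\nu$.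
\end{example}

\subsection{Negation and contraction}

The \emph{negation} $z^{(p)}$ is obtained by replacing $z_p$ by $-z_p$ and changing the signs of $\eta_{p-1}$ and $\eta_p$. It is a signed configuration, because a facet has $p$ as a vertex exactly when it contains one of $e_{p-1},e_p$, and it cannot contain both.

The \emph{contraction} $z/e_i$, for $m\ge4$, lives in $V/\langle z_i,z_{i+1}\rangle$, where a basis $\bar b$ is positive if $\eta_i\det(z_i,z_{i+1},b)>0$. It is the cyclic sequence of the images of $z_{i+2},\dots,z_{i-1}$. Its edges are the $e_j$, $j\ne i-1,i,i+1$, with their old signs, and the new edge $e^*=(i-1,i+2)$ with sign $\eta^*=\eta_{i-1}\eta_i\eta_{i+1}$. It is a signed configuration of $n-2$ vectors in dimension $m-2$. Indeed, if $T'$ is a facet of the contraction without $e^*$, then $T'\cup\{e_i\}$ is a facet of $z$ and the sign is $\eta_i\cdot\eta_i\prod_{T'}\eta$. If $T'=\{e^*\}\cup T''$, then $(i,i+1,i-1,i+2,T'')$ is an even rearrangement of the facet $\{e_{i-1},e_{i+1}\}\cup T''$, and the sign is $\eta_i\cdot\eta_{i-1}\eta_{i+1}\prod_{T''}\eta$. For $m=2$ we set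 $w(z/e_i)=1$ by convention.

\begin{lemma}\label{lem:C}
Let $m\ge4$.
\begin{enumerate}
\item[(C1)] $z^{(i)}/e_i=z^{(i+1)}/e_i=z/e_i$, and $z^{(p)}/e_i=(z/e_i)^{(p)}$ for $p\ne i,i+1$.
\item[(C2)] If $m\ge6$ and $e_i,e_j$ are disjoint, then $(z/e_i)/e_j=(z/e_j)/e_i$.
\item[(C3)] The parity of $\nu$ is unchanged by negation and contraction. If $\eta_{i-1}=\eta_i=1$ or $\eta_i=\eta_{i+1}=1$, then $\nu(z/e_i)=\nu(z)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(C1) Negating $z_i$ or $z_{i+1}$ changes the signs of both $\eta_i$ and $\det(z_i,z_{i+1},\cdot)$, and of exactly two of the three factors of $\eta^*$. For $p\neq i,i+1$ the orientation is unaffected, and the two edges of the contraction at $p$ change sign. (C2) In both orders the orientation is given by $\eta_i\eta_j\det(z_i,z_{i+1},z_j,z_{j+1},\cdot)$, and the sign of each new edge is the product of the signs along the path of old edges that it replaces. (C3) The product of all signs is unchanged. In the two special cases $\eta^*=\eta_{i+1}$ and $\eta^*=\eta_{i-1}$, and the other two deleted signs are $+1$.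
\end{proof}

\subsection{The effect of a negation on the degree}

Let $c$ be a $(d-1)$-cycle, $d\ge2$, and $p$ a vertex. Write $c=p*L+c_0$, where $p*L$ is obtained by putting $p$ in front of each simplex of the chain $L$, and neither $L$ nor $c_0$ involves $p$. The part of $\partial c=L-p*\partial L+\partial c_0$ involving $p$ is $-p*\partial L$, so the \emph{link} $L=\operatorname{lk}_c(p)$ is a cycle. If $z$ is regular for $c$ and $z_p\neq0$, orient $V/z_p=V/\mathbb Rz_p$ by $\det(z_p,\cdot)$; the image $\bar z$ is regular for $L$.

\begin{lemma}\label{lem:link}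
If $z'$ is obtained from $z$ by negating $z_p$, then $\deg_c(z)-\deg_c(z')=\deg_L(\bar z)$.
\end{lemma}

\begin{proof}
Apply \eqref{eq:deg} with $v$ outside all proper subspaces spanned by vectors of $z$. Simplices without $p$ contribute equally to both degrees. A simplex $(p,F)$ contributes to the difference its coefficient times
\[
\operatorname{sgn}\det(z_p,z_F)\bigl(\mathbf 1[v\in\operatorname{cone}(z_p,z_F)]+\mathbf 1[v\in\operatorname{cone}(-z_p,z_F)]\bigr).
\]
The bracket is $1$ if the coordinates of $v$ along $z_F$ in the basis $(z_p,z_F)$ are positive, and $0$ otherwise; so it equals $\mathbf 1[\bar v\in\operatorname{cone}\bar z_F]$.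
\end{proof}

A facet through $p$ has the form $(p,p+1,U)$ or $(p-1,p,U)=-(p,p-1,U)$. Hence
\begin{equation}\label{eq:lk}
\operatorname{lk}_\Gamma(p)=\sum_{T\ni e_p}(p+1,\,T\setminus e_p)-\sum_{T\ni e_{p-1}}(p-1,\,T\setminus e_{p-1}).
\end{equation}
The link lives in odd dimension $m-1$, outside our class. To return to it we apply Lemma~\ref{lem:link} a second time, and for this we need one case in which the degree of the link is known.

\begin{lemma}\label{lem:neg}
Let $z$ be a signed configuration and $D_p(z)$ the degree of $\bar z$ on $\operatorname{lk}_\Gamma(p)$ in $V/z_p$, so that $w(z)-w(z^{(p)})=D_p(z)$.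
\begin{enumerate}
\item[(i)] If $\eta_{p-1}\ne\eta_p$, then $D_p(z)=0$.
\item[(ii)] If $\eta_{p-1}=\eta_p$, then $D_p(z)=\eta_p\,w(z/e_p)=\eta_p\,w(z/e_{p-1})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The idea is to slide $\bar z_{p-1}$ onto $\bar z_{p+1}$, which makes the two sums in \eqref{eq:lk} cancel. In $V/z_p$ replace $\bar z_{p-1}$ by $\bar z_{p-1}(s)=(1-s)\bar z_{p-1}+s\bar z_{p+1}$, $0\le s<1$. The simplices of \eqref{eq:lk} are of three kinds.
\begin{itemize}
\item Those containing both $p-1$ and $p+1$. Their determinants are multiplied by $1-s$.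
\item $(p+1,U)$, with $U$ a set of $\ell-1$ disjoint edges avoiding $p-1,p,p+1$. These do not move.
\item $-(p-1,U)$, with $U$ ranging over the same sets. Here $\operatorname{sgn}\det(z_p,z_{p-1},z_U)=-\eta_{p-1}\prod_U\eta=\eta_p\prod_U\eta=\operatorname{sgn}\det(z_p,z_{p+1},z_U)$, by the hypothesis $\eta_{p-1}\neq\eta_p$. So $\det(\bar z_{p-1}(s),\bar z_U)$ keeps its sign on all of $[0,1]$.
\end{itemize}
The family is therefore regular for $s\in[0,1)$ and its degree is constant. Fix $\bar v$ outside all proper subspaces spanned by vectors $\bar z_j$, and let $s$ be close to $1$. For a simplex of the first kind write $\bar v=\alpha\bar z_{p-1}+\beta\bar z_{p+1}+\cdots$ in the basis for $s=0$; then $\alpha\neq0$. In the basis for $s$ the coordinates along $\bar z_{p-1}(s)$ and $\bar z_{p+1}$ are $\alpha/(1-s)$ and $\beta-\alpha s/(1-s)$, which have opposite signs for $s$ near $1$. So $\bar v$ is not in the cone. For fixed $U$, the basis $(\bar z_{p-1}(s),\bar z_U)$ converges to the basis $(\bar z_{p+1},\bar z_U)$, in which all coordinates of $\bar v$ are nonzero. So for $s$ near $1$, $\bar v$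 is interior to both cones or outside both, the determinants have the same sign, and the contributions of $(p+1,U)$ and $-(p-1,U)$ to \eqref{eq:deg} cancel. (For $m=2$ there are no simplices of the first kind and $U=\emptyset$.)

(ii) For $m=2$ the link is $(p+1)-(p-1)$ on the line $V/z_p$, with $\operatorname{sgn}\bar z_{p+1}=\eta_p$ and $\operatorname{sgn}\bar z_{p-1}=-\eta_{p-1}=-\eta_p$. Taking $v=\bar z_{p+1}$ in \eqref{eq:deg} gives $D_p=\eta_p$.

Let $m\ge4$. Negating $z_{p+1}$ changes $\eta_p$ but not $\eta_{p-1}$, so $D_p(z^{(p+1)})=0$ by (i). By Lemma~\ref{lem:link}, applied to the cycle $\operatorname{lk}_\Gamma(p)$ and the vertex $p+1$, $D_p(z)$ is the degree on the link of $p+1$ in $\operatorname{lk}_\Gamma(p)$, in $V/\langle z_p,z_{p+1}\rangle$ oriented by $\det(z_p,z_{p+1},\cdot)$. The first sum in \eqref{eq:lk} contributes the lists $T\setminus e_p$, which are the facets of $z/e_p$ without $e^*=(p-1,p+2)$. The terms of the second sum containing $p+1$ are $-(p-1,p+1,p+2,T'')=(p+1,p-1,p+2,T'')$, and they contribute the facets with $e^*$. So this link is the cycle $\Gamma$ of $z/e_p$,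 the orientation is $\eta_p$ times that of $z/e_p$, and $D_p(z)=\eta_pw(z/e_p)$.

Negate $z_{p-1}$ instead; again $D_p(z^{(p-1)})=0$. The second sum in \eqref{eq:lk} contributes $-(T\setminus e_{p-1})$ to the link of $p-1$, and the terms of the first sum containing $p-1$ are $(p+1,p-2,p-1,T'')=-(p-1,p-2,p+1,T'')$. So this link is minus the cycle $\Gamma$ of $z/e_{p-1}$, whose new edge is $(p-2,p+1)$. The orientation $\det(z_p,z_{p-1},\cdot)$ is $-\eta_{p-1}$ times that of $z/e_{p-1}$. Hence $D_p(z)=\eta_{p-1}w(z/e_{p-1})$.
\end{proof}

\subsection{The invariant $\theta$ and the formula for $w$}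

In dimension $m\ge4$ we define $\theta$ by contracting edges until we reach the plane. The point to prove is that the result does not depend on the edges chosen.

\begin{lemma}\label{lem:theta}
There is a function $\theta$ on signed configurations with $\theta=w+\nu/2$ if $m=2$ and $\theta(z)=\theta(z/e_i)$ for all $i$ if $m\ge4$. It satisfies $\theta(z^{(p)})=\theta(z)$ and $\theta-\nu/2\in\mathbb Z$, and it is locally constant in $z$.
\end{lemma}

\begin{proof}
Induction on $m$. For $m=2$, invariance under negation is Example~\ref{ex:theta}; in terms of Lemma~\ref{lem:neg}, negation at $p$ changes $w$ by $-\eta_p$ and $\nu$ by $2\eta_p$ if $\eta_{p-1}=\eta_p$, and changes neither otherwise.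

Let $m\ge4$. By (C1) and induction, each number $\theta(z/e_i)$ is invariant under negations of $z$. We show $\theta(z/e_{p-1})=\theta(z/e_p)$ for all $p$; the common value then defines $\theta(z)$. If $m\ge6$, then $n\ge7$, so some edge $e_j$ is disjoint from $e_{p-1}$ and $e_p$. By induction and (C2),
\[
\theta(z/e_p)=\theta((z/e_p)/e_j)=\theta((z/e_j)/e_p)=\theta(z/e_j),
\]
and the same chain holds with $p-1$ in place of $p$. If $m=4$, a second contraction is not available, and we use Lemma~\ref{lem:neg} instead. Negating $z_{p-1}$ changes $\eta_{p-1}$ but not $\eta_p$, and negating $z_{p+1}$ changes $\eta_p$ but not $\eta_{p-1}$, so we may assume $\eta_{p-1}=\eta_p=1$. Then $w(z/e_{p-1})=w(z/e_p)$ by Lemma~\ref{lem:neg}(ii), and $\nu(z/e_{p-1})=\nu(z)=\nu(z/e_p)$ by (C3).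

Integrality holds for $m=2$ and is inherited because contraction preserves the parity of $\nu$. Finally, $\theta(z)=w(z')+\nu(z')/2$ for the plane configuration $z'$ obtained by contracting $\ell-1$ disjoint edges. A fixed complement of the span of the contracted vectors identifies the quotient planes of all nearby $z$, with their orientations, and $z'$ then varies continuously. So $\theta$ is locally constant by Lemma~\ref{lem:deg}(i).
\end{proof}

Put $B_0=1$ and $B_r(\rho)=\rho(\rho+1)\cdots(\rho+r-1)/r!$, which is $\binom{\rho+r-1}{r}$ for integers $\rho\geq0$. The zeros of $B_r$ are $0,-1,\dots,-(r-1)$, and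
\begin{equation}\label{eq:pascal}
B_r(\rho)-B_r(\rho-1)=\frac{\rho(\rho+1)\cdots(\rho+r-2)}{r!}\bigl((\rho+r-1)-(\rho-1)\bigr)=B_{r-1}(\rho).
\end{equation}
This is the same recursion as in Lemma~\ref{lem:neg}(ii), which is the source of the binomial coefficient in \eqref{eq:star}.

\begin{theorem}\label{thm:B}
For every signed configuration in dimension $m=2\ell$, $w(z)=B_\ell(\rho(z))$ with $\rho(z)=\theta(z)-\nu(z)/2$.
\end{theorem}

\begin{proof}
Induction on $\ell$. For $\ell=1$ this is the definition of $\theta$. Let $\ell\ge2$.

\emph{The difference $w-B_\ell(\rho)$ is invariant under negation.} If $\eta_{p-1}\ne\eta_p$, negation at $p$ changes neither $w$ nor $\nu$ nor $\theta$. Otherwise, after exchanging the roles of $z$ and $z^{(p)}$ if necessary, $\eta_{p-1}=\eta_p=1$. Then $\rho(z/e_p)=\rho(z)$ by (C3), so $w(z)-w(z^{(p)})=w(z/e_p)=B_{\ell-1}(\rho(z))$ by Lemma~\ref{lem:neg} and induction. On the other hand $\rho(z^{(p)})=\rho(z)-1$, and \eqref{eq:pascal} applies.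

\emph{After suitable negations both terms vanish.} Negating $z$ into an arbitrary half-space makes $w$ vanish but says nothing yet about $\rho$. We choose the half-space so that a contraction lies in a half-space as well. Fix an edge $e_i$ and a functional $\bar\varphi$ on $V/\langle z_i,z_{i+1}\rangle$ that is nonzero on all vectors of $z/e_i$ (they are nonzero, as each lies in a facet). Negate the $z_j$ with $\bar\varphi(\bar z_j)<0$. Then $w(z/e_i)=0$ by Lemma~\ref{lem:deg}(ii), so by induction $\rho(z/e_i)\in\{0,-1,\dots,-(\ell-2)\}$. Next negate $z_{i+1}$ if $\eta_{i+1}=-1$, and then $z_i$ if $\eta_i=-1$. This does not change $z/e_i$ and achieves $\eta_i=\eta_{i+1}=1$. So $\rho(z)=\rho(z/e_i)$ by (C3), and $B_\ell(\rho(z))=0$. Pull $\bar\varphi$ back to $V$ and add a small multiple of a functional that is positive on the independent vectors $z_i,z_{i+1}$. The result is positive on all $z_j$, so $w(z)=0$.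
\end{proof}

\subsection{Coarse configurations}

For a coarse configuration put $\kappa(z)=2\theta(z)-1$; for $m=2$ this is the integer $\kappa$ of Example~\ref{ex:plane}. For a functional $\varphi$ call the edge $e_i$ \emph{negative} for $\varphi$ if $\eta_i\varphi(z_i)\varphi(z_{i+1})<0$. For $i<n$ this means a sign change.

\begin{corollary}\label{cor:kappa}
Let $z$ be coarse of sign $\varepsilon$ and $\kappa=\kappa(z)$.
\begin{enumerate}
\item[(a)] $\kappa$ is an integer, $\varepsilon=(-1)^{\kappa-1}$, and $w(z)=B_\ell(\lfloor(\kappa+1)/2\rfloor)$.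
\item[(b)] If $\varphi\in V^*$ is nonzero on all $z_i$, the number $\nu^\varphi$ of its negative edges lies in $\{\kappa+1,\kappa+3,\dots,\kappa+m-1\}$, and the number of sign changes of $\varphi(z_1),\dots,\varphi(z_n)$ lies in $[\kappa,\kappa+m-1]$.
\item[(c)] Let $\varphi_0=\det(z_p,\dots,z_{p+m-2},\cdot)$ for $m-1$ cyclically consecutive vectors. If $\varphi_0$ is nonzero on the other $n-m+1$ vectors, then exactly $\kappa$ of the $n-m$ edges $e_{p+m-1},\dots,e_{p-2}$ between them are negative for $\varphi_0$.
\item[(d)] $\kappa$ is locally constant, and $0\le\kappa\le n-m$.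
\end{enumerate}
\end{corollary}

\begin{proof}
(a) If $\varepsilon=1$, then $\nu=0$ and $\rho=\theta=(\kappa+1)/2$. If $\varepsilon=-1$, then $\nu=1$ and $\rho=\theta-\frac12=\kappa/2$. Since $\rho\in\mathbb Z$, $\kappa$ is odd in the first case and even in the second, and $\rho=\lfloor(\kappa+1)/2\rfloor$ in both.

(b) Negate all $z_i$ with $\varphi(z_i)<0$. The new configuration has the same $\theta$, has $\nu=\nu^\varphi$, and lies in a half-space. By Theorem~\ref{thm:B}, $B_\ell(\theta-\nu^\varphi/2)=0$, so $\nu^\varphi\in\{2\theta,2\theta+2,\dots,2\theta+m-2\}$. The sign changes are the negative edges other than $e_n$, so their number is $\nu^\varphi$ or $\nu^\varphi-1$.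

(c) The vectors $z_p,\dots,z_{p+m-1}$ form the facet $\{e_p,e_{p+2},\dots\}$ and are independent. So small perturbations of $\varphi_0$ realize all sign patterns on $z_p,\dots,z_{p+m-2}$ and keep the signs on the other vectors. On the path of $m$ edges $e_{p-1},\dots,e_{p+m-2}$ the signs at the two ends are fixed and the $m-1$ inner ones are free, so the sets of negative edges that occur are all subsets whose size has a certain fixed parity. If this parity were even, the sizes $0$ and $m$ would occur, and $\nu^\varphi$ would take two values differing by $m$, contrary to (b). So it is odd, and the sizes $1$ and $m-1$ occur. If $N$ is the number to be computed, (b) gives $N+1\ge\kappa+1$ and $N+m-1\le\kappa+m-1$.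

(d) Local constancy is part of Lemma~\ref{lem:theta}. After a small perturbation of $z$ the hypothesis of (c) holds for $p=1$, and (c) gives the bounds.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:wind}]
The configuration $z$ in $V_Y$ is coarse of sign $(-1)^{k-1}$, so $\kappa=\kappa(z)\ge0$ has the parity of $k$ by Corollary~\ref{cor:kappa}(a),(d). Part (i) is (a), since $\lfloor(\kappa+1)/2\rfloor+\ell-1=\lfloor(\kappa+m-1)/2\rfloor$; part (ii) is (b); part (iii) is (c) with $p=1$. By \eqref{eq:pascal}, $B_\ell$ is strictly increasing on the integers $\rho\ge0$. So \eqref{eq:star} holds if and only if $\lfloor(\kappa+1)/2\rfloor=\lfloor(k+1)/2\rfloor$, and for $\kappa\equiv k\pmod 2$ this means $\kappa=k$.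
\end{proof}

By Lemma~\ref{lem:member} and Theorem~\ref{thm:wind}, the Question now reads: \emph{if the configuration $z$ of $(Y,Z)$ is coarse with $\kappa(z)=k$, does its space of relations contain a tnn $k$-plane?}

\section{The cases \texorpdfstring{$k=1$ and $n=k+m$}{k=1 and n=k+m}}\label{sec:easy}

\begin{lemma}\label{lem:one}
If $z$ is a signed configuration with $w(z)\neq0$, there is $C\in\operatorname{Gr}^{\ge0}_{1,n}$ with $Cz=0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:deg}(iii), $-z_1=\sum\xi_iz_i$ with all $\xi_i\ge0$. Then $(1+\xi_1,\xi_2,\dots,\xi_n)$ is a nonzero nonnegative relation.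
\end{proof}

For $k=1$ condition \eqref{eq:star} says $w=1$, so Lemmas~\ref{lem:one} and~\ref{lem:member} give $Y\in\mathcal A_{n,1,m}$.

For $n=k+m$ the space of relations has dimension exactly $k$, so there is no choice: we must show that it is tnn. Theorem~\ref{thm:wind}(ii) bounds sign changes on its orthogonal complement, and two standard facts translate this into total nonnegativity. For $u\in\mathbb R^n$ let $\operatorname{var}(u)$ be its number of sign changes and $\operatorname{alt}(u)_i=(-1)^iu_i$.

\begin{theorem}[Gantmakher--Krein; see {\cite[Theorem 1.1]{Karp}}]\label{thm:GK}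
A subspace $U\in\operatorname{Gr}_{d,n}$ is tnn if and only if $\operatorname{var}(u)\le d-1$ for all nonzero $u\in U$.
\end{theorem}

\begin{lemma}\label{lem:alt}
If $U\in\operatorname{Gr}_{d,n}$ is tnn, then so is $\operatorname{alt}(U^\perp)$.
\end{lemma}

\begin{proof}
Let the rows of $A$ and $A'$ be bases of $U$ and $U^\perp$. For $(n-d)\times n$ matrices $M$, both $\det\binom AM$ and $\det(MA'^{\,T})$ are alternating multilinear in the rows of $M$, vanish when a row lies in $U$, and are not identically zero. They descend to nonzero top-degree forms on $\mathbb R^n/U$, so they are proportional. Taking for $M$ the unit rows indexed by $I$ gives $p_I(A')=c\operatorname{sgn}(I^c,I)\,p_{I^c}(A)$ with $c\ne0$ independent of $I$. The $r$-th element $i_r$ of $I$ is exceeded by $(n-i_r)-(|I|-r)$ elements of $I^c$, so $\operatorname{sgn}(I^c,I)=\pm(-1)^{\sum_{i\in I}i}$ with a sign independent of $I$. Applying $\operatorname{alt}$ to the rows of $A'$ multiplies $p_I$ by $(-1)^{\sum_{i\in I}i}$. So $p_I(\operatorname{alt}A')=c'p_{I^c}(A)$ with a constant $c'\neq0$.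
\end{proof}

\begin{proposition}\label{prop:square}
If $n=k+m$ and $Y$ satisfies the coarse boundary conditions and \eqref{eq:star}, then $Y\in\mathcal A_{n,k,m}$.
\end{proposition}

\begin{proof}
Let $X=\{(\varphi(z_1),\dots,\varphi(z_n)):\varphi\in V_Y^*\}\subset\mathbb R^n$. The $z_i$ span $V_Y$, so $\dim X=m$, and $X^\perp$ is the space of relations, of dimension $k$. By Theorem~\ref{thm:wind}, vectors of $X$ without zero entries have at least $k$ sign changes. For such vectors $\operatorname{var}(\operatorname{alt}u)=n-1-\operatorname{var}(u)$, so vectors of $\operatorname{alt}(X)$ without zero entries have at most $m-1$ sign changes. These vectors are dense in $\operatorname{alt}(X)$, since $z_i\ne0$ means that $X$ lies in no coordinate hyperplane. A small perturbation keeps the signs of the nonzero entries and hence does not decrease $\operatorname{var}$. So $\operatorname{var}\le m-1$ on $\operatorname{alt}(X)$, and $\operatorname{alt}(X)$ is tnn by Theorem~\ref{thm:GK}. As $\operatorname{alt}$ is an orthogonal involution, $\operatorname{alt}((\operatorname{alt}X)^\perp)=X^\perp$, which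 is tnn by Lemma~\ref{lem:alt}. Now apply Lemma~\ref{lem:member}(ii).
\end{proof}

\section{The case \texorpdfstring{$m=4$}{m=4}}\label{sec:four}

By Theorem~\ref{thm:wind}(iv) and Lemma~\ref{lem:member}(ii), the case $m=4$ of Theorem~\ref{thm:class} follows from a statement about configurations.

\begin{theorem}\label{thm:four}
Let $z=(z_1,\dots,z_n)$, $n\ge5$, be coarse of sign $\varepsilon$ in $\mathbb R^4$, and $\kappa=\kappa(z)$. Then there is $C\in\operatorname{Gr}^{\ge0}_{\kappa,n}$ with $Cz=0$.
\end{theorem}

The proof is by induction on $n$. We slide $z_n$ toward $z_{n-1}$, a move that can be undone on the side of $C$. Either $z_n$ can be dropped, or the motion stops at a wall, where the planes spanned by the two edges of a facet meet in a line $\mathbb RP$. The vector $P$ cuts the configuration into two smaller coarse ones (Figure~\ref{fig:split}), whose invariants add up to $\kappa-1$; the missing row of $C$ is the relation that appears at the wall.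

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\coordinate (P) at (0,0);
\draw (1,0.7) -- (-1,-0.7) -- (-2.2,-1);
\draw (-2.2,1) -- (-1,0.7) -- (1,-0.7) -- (2.2,-1);
\draw (2.2,1) -- (1,0.7);
\draw[dashed] (-2.2,-1) .. controls (-3.2,-0.5) and (-3.2,0.5) .. (-2.2,1);
\draw[dashed] (2.2,-1) .. controls (3.2,-0.5) and (3.2,0.5) .. (2.2,1);
\foreach \x/\y/\t/\a in {-1/-0.7/{z_1}/below, -2.2/-1/{z_2}/below, -2.2/1/{z_{j-1}}/above, -1/0.7/{z_j}/above, 1/-0.7/{z_{j+1}}/below, 2.2/-1/{z_{j+2}}/below, 2.2/1/{z_{n-1}}/above, 1/0.7/{\tilde z_n}/above, 0/0/{P}/above}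
 {\fill (\x,\y) circle (1.5pt); \node[\a] at (\x,\y) {$\t$};}
\node at (-1.8,0) {$z^L$};
\node at (1.8,0) {$z^R$};
\end{tikzpicture}
\caption{Schematic picture in projective $3$-space of a cyclic configuration at a wall. The line through $z_j,z_{j+1}$ meets the line through $\tilde z_n,z_1$ in a point $P$, which cuts the cycle into the two shorter cycles $z^L=(z_1,\dots,z_j,P)$ and $z^R=(P,z_{j+1},\dots,z_{n-1},\tilde z_n)$.}
\label{fig:split}
\end{figure}

\begin{proof}
Write $[abcd]=\det(z_a,z_b,z_c,z_d)$. If $\kappa=0$ there is nothing to prove. If $\kappa=1$, then $w=B_2(1)=1$ and Lemma~\ref{lem:one} applies. So let $\kappa\ge2$; then $n\ge6$ by Corollary~\ref{cor:kappa}(d), and we assume the theorem for fewer than $n$ vectors.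

\medskip\noindent\textbf{Step 1: genericity.} Coarseness is open, $\kappa$ is locally constant and $\operatorname{Gr}^{\ge0}_{\kappa,n}$ is compact, so it suffices to treat a dense set of $z$. We assume that $[abcd]\ne0$ for all distinct indices and that the numbers
\[
t_j=-[j,j{+}1,n,1]\,/\,[j,j{+}1,n{-}1,1],\qquad 2\le j\le n-3,
\]
are distinct. The last condition is generic: for $j\ne j'$ the functionals $\psi=[j,j{+}1,\cdot,1]$ and $\psi'=[j',j'{+}1,\cdot,1]$ have different kernels and do not depend on $z_{n-1},z_n$, so $\psi(z_n)\psi'(z_{n-1})-\psi(z_{n-1})\psi'(z_n)$ is a nonzero polynomial in $z_{n-1},z_n$.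

\medskip\noindent\textbf{Step 2: sliding $z_n$.} Let $z(t)$ be $z$ with $z_n$ replaced by $z_n+tz_{n-1}$, $t\ge0$. Suppose $\tilde C$ is tnn with $\tilde Cz(t)=0$, and let $C$ be obtained by adding $t$ times column $n$ to column $n-1$. Then $Cz=0$, the rank is unchanged, and $C$ is tnn: the only minors that change are $p_{S\cup\{n-1\}}(C)=p_{S\cup\{n-1\}}(\tilde C)+t\,p_{S\cup\{n\}}(\tilde C)$ with $S\subset[n-2]$. So it suffices to find a tnn $\tilde C$ of rank $\kappa$ for one $z(t)$. The determinant of a facet changes with $t$ only if the facet contains $n$ but not $n-1$. These are the facets $\{e_j,e_n\}$, $2\le j\le n-3$, with determinant $[j,j{+}1,n,1]+t[j,j{+}1,n{-}1,1]$.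

Suppose first that $\varepsilon[j,j{+}1,n{-}1,1]>0$ for all these $j$. Then $(z_1,\dots,z_{n-1})$ is coarse of sign $\varepsilon$. By Corollary~\ref{cor:kappa}(c) with $p=1$, its invariant counts the sign changes of $[123i]$ for $4\le i\le n-1$ instead of $4\le i\le n$, so it is $\kappa$ or $\kappa-1$; by (a) it has the parity of $\kappa$. Induction and an additional zero column give $C$.

\medskip\noindent\textbf{Step 3: the relation at the wall.} Otherwise let $t^*$ be the minimum of $t_j$ over the $j$ with $\varepsilon[j,j{+}1,n{-}1,1]<0$. These $t_j$ are positive, and the minimum is attained at a unique $j$, which we fix. For $t<t^*$, $z(t)$ is coarse of sign $\varepsilon$ with invariant $\kappa$. Let $\tilde z=z(t^*)$, $\tilde z_n=z_n+t^*z_{n-1}$. All facets of $\tilde z$ have the correct sign except $\{e_j,e_n\}$, whose determinant is $0$. Since $z_1,z_j,z_{j+1}$ are independent, there is a relation, unique up to scale,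
\[
P:=az_j+bz_{j+1}=cz_1+d\tilde z_n ,\qquad d\neq0 .
\]
If one of $a,b,c$ were zero, we would get a nontrivial relation among $z_{n-1},z_n$ and two of $z_1,z_j,z_{j+1}$, contrary to Step 1. So $a,b,c,d\ne0$. Applying $[j,j{+}1,n{-}1,\cdot]$ gives $0=c[j,j{+}1,n{-}1,1]+d[j,j{+}1,n{-}1,n]$, where $[j,j{+}1,n{-}1,n]>0$ and $\varepsilon[j,j{+}1,n{-}1,1]<0$. Hence
\begin{equation}\label{eq:cd}
\varepsilon cd>0 .
\end{equation}

\medskip\noindent\textbf{Step 4: counting sign changes.} The functional $\varphi=[1,j,j{+}1,\cdot]$ vanishes at $z_1,z_j,z_{j+1},\tilde z_n$ and at no other vector of $\tilde z$. Let $\kappa_L$ and $\kappa_R$ be the numbers of sign changes of $\varphi(z_i)$ along $2\le i\le j-1$ and along $j+2\le i\le n-1$; so $\kappa_L=0$ if $j\le3$. We claim that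
\begin{equation}\label{eq:claim}
ab>0\qquad\text{and}\qquad\kappa_L+\kappa_R=\kappa-1 .
\end{equation}
Perturb $\varphi$ slightly. The values $(\xi_j,\xi_{j+1},\xi_1,\xi_n)$ at $z_j,z_{j+1},z_1,\tilde z_n$ can be any small vector with $a\xi_j+b\xi_{j+1}-c\xi_1-d\xi_n=0$. So of the $16$ sign patterns all occur except the two \emph{forbidden} ones, for which $a\xi_j,\ b\xi_{j+1},\ -c\xi_1,\ -d\xi_n$ have the same sign. A forbidden pattern has $ab\,\xi_j\xi_{j+1}>0$, and $cd\,\xi_1\xi_n>0$, so by \eqref{eq:cd} the edge $e_n$ is not negative for it. A perturbed functional has the same signs on $z(t)$ for $t<t^*$ close to $t^*$, so by Corollary~\ref{cor:kappa}(b) with $m=4$ the number of negative edges of every pattern that is not forbidden lies in $\{\kappa+1,\kappa+3\}$. Consequently, \emph{two patterns whose numbers of negative edges differ by $4$ cannot both be allowed}.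

\emph{Case $j\ge3$.} The four free signs affect two blocks of three edges, $e_{j-1},e_j,e_{j+1}$ and $e_{n-1},e_n,e_1$; the remaining edges contain $\kappa_L+\kappa_R$ negative ones. In each block the signs at the two outer vertices are fixed and the two inner ones are free, so the number of negative edges has a fixed parity. It is $0$ (one pattern) or $2$ (three patterns) in an even block, and $1$ (three patterns) or $3$ (one pattern) in an odd block. Call the two values low and high. The classes low--low and high--high differ by $4$, so one of them consists of forbidden patterns and has at most two elements. Their sizes are $(1,9)$ if both blocks are even, $(3,3)$ if the parities differ, and $(9,1)$ if both are odd. The second possibility is excluded. In the third, the pattern with all six edges negative would be forbidden, although $e_n$ is negative for it. So both blocks are even and the pattern with no negative edge in the blocks is forbidden. It has $\xi_j\xi_{j+1}>0$, so $ab>0$. The six low--high and the nine high--high patterns are not all forbidden in either class, so both $\kappa_L+\kappa_R+2$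 and $\kappa_L+\kappa_R+4$ occur. Hence $\kappa+1=\kappa_L+\kappa_R+2$.

\emph{Case $j=2$.} There is one block of five edges $e_{n-1},e_n,e_1,e_2,e_3$ with four free inner signs, and the remaining edges contain $\kappa_R$ negative ones. If the parity is odd, the counts $1,3,5$ have $5,10,1$ patterns, so the pattern with all five edges negative would be forbidden, although $e_n$ is negative for it. So the parity is even, the counts $0,2,4$ have $1,10,5$ patterns, and the pattern with count $0$ is forbidden. It has $\xi_2\xi_3>0$, so $ab>0$. The counts $2$ and $4$ occur, so $\kappa+1=\kappa_R+2$. This proves \eqref{eq:claim}.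

\medskip\noindent\textbf{Step 5: two smaller configurations.} Scale the relation so that $a,b>0$, and let $z^L=(z_1,\dots,z_j,P)$, $z^R=(P,z_{j+1},\dots,z_{n-1},\tilde z_n)$. They have $j+1\le n-2$ and $n-j+1\le n-1$ vectors. Each of the triples $(z_j,P,z_1)$ and $(\tilde z_n,P,z_{j+1})$ spans $\langle z_1,z_j,z_{j+1}\rangle=\ker\varphi$, because $a,b,c,d\neq0$.

For $z^R$, facets not involving $P$ are facets of $\tilde z$ without $e_n$ and are positive. For $j+2\le i\le n-1$ we have $\det(P,z_{j+1},\tilde z_i,\tilde z_{i+1})=a[j,j{+}1,i,i{+}1]>0$. For $j+1\le i\le n-2$, the determinant $\det(z_i,z_{i+1},\tilde z_n,P)=c\det(z_i,z_{i+1},\tilde z_n,z_1)$ has sign $\varepsilon_R:=\varepsilon\operatorname{sgn}c$. If $j\le n-4$, then $z^R$ has at least five vectors and is coarse of sign $\varepsilon_R$. Corollary~\ref{cor:kappa}(c) for the consecutive vectors $\tilde z_n,P,z_{j+1}$ gives $\kappa(z^R)=\kappa_R$, and (a) gives $\varepsilon_R=(-1)^{\kappa_R-1}$. If $j=n-3$, then $\kappa_R=0$, and the two determinants $\det(P,z_{n-2},z_{n-1},\tilde z_n)>0$ and $\det(z_{n-2},z_{n-1},\tilde z_n,P)$ differ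 by a cyclic permutation of four vectors, so $\varepsilon_R=-1=(-1)^{\kappa_R-1}$ again. Since $\varepsilon=(-1)^{\kappa-1}=(-1)^{\kappa_L+\kappa_R}$, we obtain from \eqref{eq:cd}
\begin{equation}\label{eq:signs}
\operatorname{sgn}c=\varepsilon\varepsilon_R=(-1)^{\kappa_L-1},\qquad\operatorname{sgn}d=\varepsilon\operatorname{sgn}c=(-1)^{\kappa_R-1}.
\end{equation}

For $z^L$ with $j\ge4$, facets not involving $P$ are positive, $\det(z_i,z_{i+1},z_j,P)=b[i,i{+}1,j,j{+}1]>0$ for $1\le i\le j-2$, and $\det(z_i,z_{i+1},P,z_1)=d\det(z_i,z_{i+1},\tilde z_n,z_1)$ has sign $\varepsilon\operatorname{sgn}d$ for $2\le i\le j-1$. So $z^L$ is coarse, and Corollary~\ref{cor:kappa}(c) for $z_j,P,z_1$ gives $\kappa(z^L)=\kappa_L$.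

By induction there are matrices of full rank with nonnegative maximal minors, $C_L$ of size $\kappa_L\times(j+1)$ with columns $l_1,\dots,l_j,l_P$ and $C_R$ of size $\kappa_R\times(n-j+1)$ with columns $r_P,r_{j+1},\dots,r_n$, such that $C_Lz^L=0$ and $C_Rz^R=0$. If $\kappa_L=0$ or $\kappa_R=0$, which includes the cases with fewer than five vectors, the matrix has no rows and its only maximal minor is $1$.

\medskip\noindent\textbf{Step 6: gluing.} Substituting $P=az_j+bz_{j+1}$ turns the rows of $C_L$ and $C_R$ into relations of $\tilde z$. Let $\tilde C$ consist of the rows from $C_L$, then the wall relation $-cz_1+az_j+bz_{j+1}-d\tilde z_n=0$, then the rows from $C_R$. It has $\kappa_L+1+\kappa_R=\kappa$ rows and $\tilde C\tilde z=0$. The smallest case shows what the signs \eqref{eq:signs} are for. If $n=6$, $\kappa=2$, then $\kappa_L=0$, $\kappa_R=1$, $j=2$, and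
\[
\tilde C=\begin{pmatrix}|c|&a&b&0&0&-|d|\\ 0&ar_P&br_P+r_3&r_4&r_5&r_6\end{pmatrix},\qquad r_P,r_3,\dots,r_6\ge0 .
\]
Here $p_{23}=ar_3\geq0$, and every other minor is a sum of products of nonnegative numbers, because the only negative entry stands in the upper right corner.

In general, the columns of $\tilde C$ lie in $\mathbb R^{\kappa_L}\oplus\mathbb R\mathsf m\oplus\mathbb R^{\kappa_R}$. With $\hat P=l_P+\mathsf m+r_P$ they are
\begin{gather*}
\tilde c_1=l_1-c\,\mathsf m,\qquad \tilde c_i=l_i\ \ (2\le i<j),\qquad \tilde c_j=l_j+a\hat P,\\
\tilde c_{j+1}=b\hat P+r_{j+1},\qquad \tilde c_i=r_i\ \ (j+2\le i<n),\qquad \tilde c_n=r_n-d\,\mathsf m .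
\end{gather*}

\emph{Rank.} Suppose a combination of the rows with coefficients $(\lambda_L,\mu,\lambda_R)$ vanishes. The columns $2,\dots,j-1$ show that $\lambda_LC_L$ is supported on $\{1,j,P\}$. It is a relation among the independent vectors $z_1,z_j,P$, so $\lambda_LC_L=0$ and $\lambda_L=0$. The columns $j+2,\dots,n-1$ show that $\lambda_RC_R$ is a relation among the independent vectors $P,z_{j+1},\tilde z_n$, so $\lambda_R=0$. Column $1$ then gives $\mu=0$.

\emph{Nonnegativity.} A maximal minor $p_S(\tilde C)$ is the coefficient of $\bigwedge_{i\in S}\tilde c_i$, taken in increasing order, with respect to (basis of $\mathbb R^{\kappa_L}$)$\,\wedge\,\mathsf m\,\wedge\,$(basis of $\mathbb R^{\kappa_R}$). Expanding directly would produce terms such as $r_P\wedge l_P$ that cancel each other. To avoid them, if $j,j+1\in S$ we first use $\hat P\wedge\hat P=0$: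
\[
\tilde c_j\wedge\tilde c_{j+1}=b\,l_j\wedge\hat P+l_j\wedge r_{j+1}+a\,\hat P\wedge r_{j+1}.
\]
Now $\hat P$ occurs at most once in each term, after all $l_i$ and before all $r_i$. Expand fully. In every resulting word the $l$'s precede the $r$'s, the $l$'s come in the order $1,\dots,j,P$ of the columns of $C_L$, and the $r$'s in the order $P,j+1,\dots,n$ of the columns of $C_R$. A word vanishes unless it has $\kappa_L$ letters $l$, one letter $\mathsf m$ and $\kappa_R$ letters $r$. If $\mathsf m$ comes from $\hat P$, it stands between the $l$'s and the $r$'s, and the coefficient of the word is positive. If it comes from $\tilde c_1$, it carries the factor $-c=(-1)^{\kappa_L}|c|$ by \eqref{eq:signs}, and moving it past the $l$'s gives another $(-1)^{\kappa_L}$. If it comes from $\tilde c_n$, it carries $-d=(-1)^{\kappa_R}|d|$, and moving it past the $r$'s gives $(-1)^{\kappa_R}$. So each word contributes a positive number times a maximal minor of $C_L$ times a maximal minor of $C_R$. Thus $\tilde C$ is tnn of rank $\kappa$ with $\tilde Cz(t^*)=0$, and Step 2 finishes the proof.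
\end{proof}

\begin{remark}
The dimension $4$ enters in Step 3. In dimension $m=2\ell$ the dependence at a wall has the form $P_1+\dots+P_\ell=0$, with $P_r$ in the plane spanned by the $r$-th edge of the degenerate facet. For $\ell=2$ this says that two planes share a line, and that line cuts the cycle. For $\ell\ge3$ no two of the planes need meet outside the origin.
\end{remark}

\section{Counterexamples for all remaining \texorpdfstring{$(k,n)$}{(k,n)}}\label{sec:prop}

Fix an even $m$. Call $(Y,Z)\in\operatorname{Gr}_{k,k+m}\times\operatorname{Mat}^{>0}_{n,k+m}$ \emph{bad} for $(k,n)$ if $Y$ satisfies the coarse boundary conditions and \eqref{eq:star} but $Y\notin\mathcal A_{n,k,m}(Z)$. Bad pairs form an open set: the coarse conditions are open, the winding number is locally constant, and Lemma~\ref{lem:member}(iii) applies. Call $(Y,Z)$ \emph{generic} if any $m$ of the $z_i$ are independent. For fixed $Z$ and distinct $a_1,\dots,a_m$, the bracket $\langle Y\,a_1\cdots a_m\rangle$ is a polynomial in the entries of a basis of $Y$, nonzero when $Y$ is a complement of the span of the independent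 vectors $Z_{a_i}$. So generic pairs are dense, and if a bad pair exists, so does a generic bad pair.

We pass from $(k,n)$ to $(k,n+1)$ and to $(k+1,n+1)$ by appending one vector to the configuration. For $\kappa$ to stay the same, the new vector should be close to $z_n$. For $\kappa$ to grow by one, the sign $\varepsilon$ must change, and the new vector should be close to $\varepsilon z_1$. The correction terms of decreasing size fix the signs of those facets whose determinant vanishes in the limit.

\begin{lemma}\label{lem:append}
Let $z=(z_1,\dots,z_n)$ be coarse of sign $\varepsilon$, and suppose that $\varphi_0=\det(z_1,\dots,z_{m-1},\cdot)$ is nonzero on $z_m,\dots,z_n$. Let $z'=(z_1,\dots,z_n,z_{n+1})$. For small $\delta>0$: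
\begin{enumerate}
\item[(i)] if $z_{n+1}=\sum_{i=1}^n(-\delta)^{n-i}z_i$, then $z'$ is coarse of sign $\varepsilon$ and $\kappa(z')=\kappa(z)$;
\item[(ii)] if $z_{n+1}=\varepsilon z_1-\sum_{i=2}^n\delta^{\,n+1-i}z_i$, then $z'$ is coarse of sign $-\varepsilon$ and $\kappa(z')=\kappa(z)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Facets of $z'$ without the vertex $n+1$ are facets of $z$ without $e_n$ and are positive. The others are $(I',n,n+1)$ and $(J',n+1,1)$, where $I'$ and $J'$ consist of $\ell-1$ disjoint pairs $(h,h+1)$ in $[1,n-1]$ and in $[2,n]$. Both intervals have $n-1>m-2$ elements. We need two determinants of $z$.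

(D1) Let $i$ be the largest element of $[1,n-1]\setminus I'$. Then $\{i+1,\dots,n-1\}$ is a union of pairs of $I'$, so $n-i$ is odd. With $U$ the other pairs, $\det(z_{I'},z_n,z_i)=\det(z_U,z_{i+1},\dots,z_n,z_i)=(-1)^{n-i}\det(z_U,z_i,\dots,z_n)<0$, since $U$ with $e_i,e_{i+2},\dots,e_{n-1}$ is a facet. For $h>i$, $\det(z_{I'},z_n,z_h)=0$.

(D2) Let $i$ be the largest element of $[2,n]\setminus J'$. Then $n-i$ is even, and with $U$ the pairs of $J'$ below $i$, $\det(z_{J'},z_i,z_1)=\det(z_U,z_i,\dots,z_n,z_1)$ has sign $\varepsilon$, since $U$ with $e_i,e_{i+2},\dots,e_{n-2},e_n$ is a facet. For $h>i$ and for $h=1$, $\det(z_{J'},z_h,z_1)=0$.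

Each determinant to be computed is a polynomial in $\delta$, whose sign for small $\delta$ is that of its lowest nonzero term.

(i) For $(I',n,n+1)$ the lowest term is $(-\delta)^{n-i}\det(z_{I'},z_n,z_i)>0$ by (D1). For $(J',n+1,1)$ it is $(-\delta)^{n-i}\det(z_{J'},z_i,z_1)$, of sign $\varepsilon$ by (D2). Since $\varphi_0(z_{n+1})=\varphi_0(z_n)+O(\delta)$, no sign change is added, and Corollary~\ref{cor:kappa}(c) with $p=1$ gives $\kappa(z')=\kappa(z)$.

(ii) For $(I',n,n+1)$ with $1\notin I'$ the constant term is $\varepsilon\det(z_{I'},z_n,z_1)>0$. If $1\in I'$, the constant term vanishes, the index $i$ of (D1) is at least $2$, and the lowest term is $-\delta^{n+1-i}\det(z_{I'},z_n,z_i)>0$. For $(J',n+1,1)$ the lowest term is $-\delta^{n+1-i}\det(z_{J'},z_i,z_1)$, of sign $-\varepsilon$. Since $\varphi_0(z_1)=0$, we have $\varphi_0(z_{n+1})=-\delta\varphi_0(z_n)+O(\delta^2)$, so exactly one sign change is added.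
\end{proof}

Below, $\mathbf e_i$ denotes the $i$-th standard basis vector of $\mathbb R^{n+1}$.

\begin{proposition}\label{prop:raise}
If there is a bad pair for $(k,n)$ with $n=k+m+1$, there is one for $(k+1,n+1)$.
\end{proposition}

\begin{proof}
Let $(Y,Z)$ be a generic bad pair, $V=V_Y$, and $z$ its configuration, coarse of sign $\varepsilon=(-1)^{k-1}$ with $\kappa(z)=k$. Let $z'$ be as in Lemma~\ref{lem:append}(ii); it is coarse of sign $(-1)^k$ with $\kappa(z')=k+1$. We must realize $z'$ by a pair $(Y',Z')$ with $Z'$ positive. This is where $n=k+m+1$ is used: then $Z$ is an $n\times(n-1)$ matrix, and positivity is a condition on a single vector.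

For an $N\times(N-1)$ matrix of full rank, the vector whose $i$-th entry is $(-1)^{i-1}$ times the minor omitting row $i$ spans the left kernel. So the left kernel of $Z$ is spanned by a vector $\omega$ with $\operatorname{sgn}\omega_i=(-1)^{i-1}$, and $\omega$ is a relation of $z$. Also $g=\mathbf e_{n+1}-\varepsilon\mathbf e_1+\sum_{i=2}^n\delta^{n+1-i}\mathbf e_i$ is a relation of $z'$. For small $s>0$, $\omega'=(\omega,0)+(-1)^nsg$ is a relation of $z'$ with $\operatorname{sgn}\omega_i'=(-1)^{i-1}$ for all $i\in[n+1]$. Let the columns of the $(n+1)\times n$ matrix $Z'$ be a basis of $\omega'^\perp$. Its left kernel is $\mathbb R\omega'$, so its maximal minors are nonzero and of one sign; changing the sign of a column if necessary, $Z'\in\operatorname{Mat}^{>0}_{n+1,n}$, and $n=(k+1)+m$. The rows $Z'_i$ span $\mathbb R^n$, and their only relation $\omega'$ holds for $z'$. So there is a linear map $\Phi:\mathbb R^n\to V$ with $\Phi(Z'_i)=z'_i$. It is onto, so $Y'=\ker\Phi$ has dimension $n-m=k+1$, and $\Phi$ identifies the configuration of $(Y',Z')$ with $z'$. For an ordered basis of $Y'$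 inducing the orientation of $V$, $Y'$ satisfies the coarse boundary conditions, and \eqref{eq:star} holds by Theorem~\ref{thm:wind}(iv).

Suppose $C'\in\operatorname{Gr}^{\ge0}_{k+1,n+1}$ with $C'z'=0$. Let $q$ be the last nonzero column, and represent $C'$ by a matrix whose column $q$ is $(0,\dots,0,1)^T$. Its first $k$ rows form a matrix $C$ of rank $k$ supported on $[q-1]\subset[n]$, and expansion along the last column gives $p_I(C)=p_{I\cup\{q\}}(C')$ for $I\subset[q-1]$. So the maximal minors of $C$ are all $\geq0$ or all $\leq0$. Then $C$ defines a point of $\operatorname{Gr}^{\ge0}_{k,n}$ with $Cz=0$, contradicting $Y\notin\mathcal A_{n,k,m}$.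
\end{proof}

\begin{proposition}\label{prop:extend}
If there is a bad pair for $(k,n)$ with $k\ge2$, there is one for $(k,n+1)$.
\end{proposition}

\begin{proof}
Let $(Y,Z)$ be a generic bad pair. Keep $Y$ and append the row $Z_{n+1}=\sum_{i=1}^n(-\delta)^{n-i}Z_i$. For small $\delta>0$ the new matrix is positive by Lemma~\ref{lem:ext}, and $Y$ satisfies the coarse boundary conditions and \eqref{eq:star} by Lemma~\ref{lem:append}(i) and Theorem~\ref{thm:wind}(iv).

Suppose that $Y$ lies in the new amplituhedron for a sequence $\delta\to0$. By compactness there is $C_0\in\operatorname{Gr}^{\ge0}_{k,n+1}$ whose rows are relations of $(z_1,\dots,z_n,z_n)$. Add column $n+1$ to column $n$ and delete column $n+1$. The resulting $k\times n$ matrix $C$ has $Cz=0$, and its minors $p_S(C_0)$ and $p_{S'\cup\{n\}}(C_0)+p_{S'\cup\{n+1\}}(C_0)$, with $S,S'\subset[n-1]$, are nonnegative. If $C$ has rank $k$, this contradicts $Y\notin\mathcal A_{n,k,m}$. Otherwise some nonzero vector in the row span of $C_0$ is sent to zero, that is, $u=\mathbf e_n-\mathbf e_{n+1}$ lies in the row span. Represent $C_0$ by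 a matrix with last row $u$ and first $k-1$ rows $C'$. For $S'\subset[n-1]$ with $|S'|=k-1$, the minors on $S'\cup\{n\}$ and $S'\cup\{n+1\}$ are $p_{S'}(C')$ and $-p_{S'}(C')$. They have the same weak sign, so $p_{S'}(C')=0$. Hence a nontrivial combination of the rows of $C'$ is supported on $\{n,n+1\}$, and it is independent of $u$. So $\mathbf e_n$ lies in the row span of $C_0$, which means $z_n=0$. This is impossible for $Y\in\operatorname{Gr}^{\mathrm{wcb}}_{k,k+m}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The statement holds for $m=2$ by the known fact (c), for $m=4$ by Theorem~\ref{thm:four}, and for $k=1$ and $n=k+m$ by Section~\ref{sec:easy}. In the remaining cases $m\ge6$, $k\ge2$ and $n\ge k+m+1$. Theorem~\ref{thm:counter} gives a bad pair for $(2,m+3)$; this is the only use of $m\ge6$. Proposition~\ref{prop:raise} gives bad pairs for $(k,k+m+1)$ for all $k\ge2$, and Proposition~\ref{prop:extend} gives them for all $n\ge k+m+1$. The bad pairs form an open set, as shown at the beginning of this section.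
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Xavier Blot and Jian-Rong Li, \emph{The amplituhedron crossing and winding numbers}, arXiv:2206.03435 (2022).

\bibitem{Karp}
Karp, \emph{Sign variation, the totally nonnegative Grassmannian, and amplituhedra}, JCTA 145 (2017).

\end{thebibliography}
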